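# Short ascents for VCSPs of bounded treedepth

## A triangle in which one variable must flip twice

Take three Boolean variables and the function
$$f(x_1,x_2,x_3)=x_1-x_2-x_3+2x_1x_2-4x_1x_3+6x_2x_3 .$$
We want to maximize it by local search: from the current assignment, change one variable, provided that $f$ strictly increases, and repeat until no single change helps. The eight values are

| $x$ | 000 | 100 | 110 | 111 | 011 | 010 | 001 | 101 |
|---|---|---|---|---|---|---|---|---|
| $f$ | 0 | 1 | 2 | 3 | 4 | −1 | −1 | −4 |

Start at $000$. Its neighbors $100,010,001$ have values $1,-1,-1$, so we must go to $100$. The neighbors of $100$ other than $110$ are $000$ and $101$, with values $0$ and $-4$, so we must go to $110$, of value $2$. The neighbors of $110$ other than $111$ are $100$ and $010$, with values $1$ and $-1$, so we must go to $111$, of value $3$. The neighbors of $111$ other than $011$ are $110$ and $101$, with values $2$ and $-4$, so we must go to $011$, of value $4$. There we stop: the neighbors $111,001,010$ have values $3,-1,-1$. The only run of local search from $000$ is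
$$000\to100\to110\to111\to011 .$$
It takes four moves on three variables, and $x_1$ moves twice: up at the start, back down at the end.

Now put many such gadgets side by side with no interaction. On $n$ variables take $\lfloor n/3\rfloor$ disjoint copies of the triangle, add one variable with weight $x_i$ for each of the $n-3\lfloor n/3\rfloor$ leftover indices, and start from all zeros. Every run interleaves runs of the components, so every run has length exactly
$$4\lfloor n/3\rfloor+(n-3\lfloor n/3\rfloor)=n+\lfloor n/3\rfloor .$$

So a variable may be forced to flip more than once. How often can variables be forced to flip in larger systems whose interaction structure is still simple? If we choose the moves well, can we always reach a local maximum in polynomially many steps? To make this precise we need a measure of how simple the interactions are.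

## Instances, ascents, elimination forests

**Definition (instance).** Let $V$ be a set of $n$ Boolean variables. A *binary Boolean VCSP instance* consists of a set $\mathcal S$ of *scopes*, which are subsets of $V$ of size at most $2$, and for each $S\in\mathcal S$ a function $w_S:\{0,1\}^S\to\mathbb Z$. Its *fitness function* is $f(x)=\sum_{S\in\mathcal S}w_S(x|_S)$, to be maximized. The *constraint graph* has vertex set $V$ and an edge for each scope of size $2$.

In the triangle, for example, $w_{\{1\}}(x_1)=x_1$ and $w_{\{2,3\}}(x_2,x_3)=6x_2x_3$, and the constraint graph is $K_3$.

**Definition (ascent).** Two assignments are *adjacent* if they differ on exactly one variable. A *local peak* is an $x$ with $f(x)\ge f(y)$ for all $y$ adjacent to $x$. An *ascent* from $x^0$ is a sequence $x^0,x^1,\dots,x^\ell$ in which consecutive assignments are adjacent, $f(x^{t+1})>f(x^t)$ for every $t$, and $x^\ell$ is a local peak. Its *length* is $\ell$.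

**Definition (elimination forest, treedepth).** Let $F$ be a rooted forest on $V$. Write $r\prec_F s$ if $s$ is a proper ancestor of $r$. The forest $F$ is an *elimination forest* of the instance if for every scope $\{u,v\}$ of size $2$ either $u\prec_F v$ or $v\prec_F u$. The *height* of $F$ is the largest number of vertices on a root-to-leaf path. The *treedepth* of the instance is the least height of an elimination forest.

Interacting variables must be comparable, so two different branches below a vertex never interact directly. Some examples:

- With only unary constraints, $n$ isolated roots form an elimination forest of height $1$.
- Height at most $2$ means that every edge joins a root to one of its children, so the constraint graph is a disjoint union of stars (a single vertex counts as a star). Conversely, root each star at its center. So treedepth at most $2$ means exactly "disjoint union of stars".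
- The path $1-2-3-4$ is not a union of stars, so its treedepth is at least $3$. The tree with root $2$, children $1$ and $3$, and $4$ below $3$ shows that it is $3$.
- In the triangle all three variables are pairwise comparable, so they form a chain, and the treedepth is $3$.

The problem comes from the paper of David A. Cohen, Peter G. Jeavons, Artem Kaznatcheev, Melle van Marle and Sofia Vazquez Alferez, "Binary constraints on one additional variable can create exponential ascents for local search" (arXiv:2605.12425, 2026). The following facts are quoted with it. For treedepth $1$ every ascent has length at most $n$. For treedepth $2$ every ascent has length $O(n^2)$, and more generally all ascents are at most quadratic for tree-structured binary Boolean VCSPs. For every $m$ there is a binary Boolean VCSP of treedepth $3$ on $4m+1$ variables with *some* ascent of length $10\cdot2^m-9$. So from treedepth $3$ on, an arbitrary ascent can be exponentially long.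

**Conjecture.** If a family of VCSPs has its treedepth bounded by a constant, then given any initial assignment there exists an ascent of polynomial length to some local peak.

Precisely: for every constant $d$, is there a polynomial $p_d$ such that for every binary Boolean instance on $n$ variables of treedepth at most $d$ and every $x^0$, *some* ascent from $x^0$ has length at most $p_d(n)$?

The conjecture is true, with a linear polynomial. The proof works in a slightly more general setting: $D$ is a finite domain with $|D|=q\ge2$, weights are real, scopes may have any size, and $F$ is called an elimination forest if any two distinct variables in a common scope are comparable under $\prec_F$, so that every scope is a chain. Adjacency still means differing in exactly one variable. The conjecture concerns the case $q=2$, scopes of size at most $2$, integer weights.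

Fix $d$ and $q$ and define
$$N_d=q,\qquad N_k=q\cdot N_{k+1}^{\,\tau_{k+1}},\quad \tau_{k+1}=N_{k+1}^{\,N_{k+1}q^k}\quad(k=d-1,\dots,1),\qquad C_d=\prod_{k=1}^dN_k .$$

**Theorem 1.** Let an instance on $n$ variables over $D$ have an elimination forest of height at most $d$. From every initial assignment $x^0$ there is an ascent in which each variable changes value at most $C_d$ times. In particular its length is at most $C_d\,n$.

With $q=2$ and scopes of size at most $2$ this proves the conjecture with $p_d(n)=C_d\,n$. Sharper statements hold for small depth. Let $M_d(n)$ be the maximum, over binary Boolean instances on $n$ variables of treedepth at most $d$ and all $x^0$, of the length of a *shortest* ascent from $x^0$. Theorem 1 says $M_d(n)\le C_dn$. The linear order is optimal: for $f=\sum_ix_i$ and $x^0=0$ every ascent flips each variable exactly once, so $M_d(n)\ge n$ for all $d\ge1$.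

**Theorem 2.**

(a) $M_1(n)=M_2(n)=n$. Moreover, for treedepth at most $2$ some ascent flips each variable at most once.

(b) $n+\lfloor n/3\rfloor\le M_3(n)\le14n$. So "each variable at most once" is possible for all instances exactly when $d\le2$.

The lower bound in (b) is already proved: the disjoint union of triangles and single variables has treedepth at most $3$, and all its ascents from zero have length $n+\lfloor n/3\rfloor$. The triangle alone has treedepth $3$ and forces $x_1$ to flip twice, so "at most once" fails for every $d\ge3$.

## Stars: each variable flips at most once

With only unary constraints, set each variable to a better value if there is one; each variable flips at most once.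

For a star the natural plan is to **relax the leaves, then look at the center**. Let the star have center $c$ and leaves $i=1,\dots,m$ (possibly $m=0$), with
$$g(c,\ell)=h(c)+\sum_iu_i(c,\ell_i),\qquad \varphi(c)=\max_\ell g(c,\ell).$$
With $c$ fixed, the leaves do not interact, so after each leaf has been set to a best value the star has value exactly $\varphi(c)$. If now the flip of $c$ is improving, then $\varphi(1-c)>\varphi(c)$. So the center flips at most once, and each leaf flips at most twice (once before, once after). The key is that the *relaxed value depends only on the value of the center*.

Choosing more carefully which leaves to move first gives Theorem 2(a).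

**Proof of Theorem 2(a).** The lower bound $n$ was noted above, treedepth $1$ is included in treedepth at most $2$, and components do not interact. So it suffices to find, for one star, an ascent that flips each variable at most once. Rename values so that $c=0$ in $x^0$. Put
$$\delta_i(c)=u_i(c,1)-u_i(c,0),\qquad \omega_i=\delta_i(1)-\delta_i(0),\qquad G(\ell)=g(1,\ell)-g(0,\ell).$$
So $G(\ell)$ is the gain of flipping $c$ from $0$ to $1$. Changing $\ell_i$ from $1-b$ to $b$ changes $g(c,\cdot)$ by $(2b-1)\delta_i(c)$, and therefore changes $G$ by $(2b-1)\omega_i$.

Let $I$ be the set of leaves whose flip is improving in $x^0$, and let $y$ be the leaf assignment obtained from $x^0$ by flipping all of $I$. Then $y$ maximizes $g(0,\cdot)$.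

*Case $G(y)\le0$.* Flip the leaves of $I$ one by one. At $(0,y)$ no leaf is improvable and flipping $c$ does not improve, so $(0,y)$ is a local peak, and each variable was flipped at most once.

*Case $G(y)>0$.* The center will move, and we want to avoid moving leaves that would have to move back. Let $I^+\subseteq I$ be the leaves whose flip strictly increases $G$. Flip only these, reaching $y^+$. The omitted flips do not increase $G$, so $G(y^+)\ge G(y)>0$, and flipping $c$ to $1$ is improving. Do it. Then flip every leaf whose flip is improving given $c=1$, reaching $(1,z)$, where $z$ maximizes $g(1,\cdot)$.

No leaf of $I^+$ is flipped a second time. If its new value is $b$, then $(2b-1)\delta_i(0)>0$ because its flip was improving at $c=0$, and $(2b-1)\omega_i>0$ because it increased $G$. Adding, $(2b-1)\delta_i(1)>0$, so $b$ is strictly better at $c=1$ too.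

Finally, $(1,z)$ is a local peak. No leaf is improvable, and
$$g(0,z)\le g(0,y)<g(1,y)\le g(1,z),$$
where the middle inequality is $G(y)>0$. So flipping $c$ back is not improving. Each variable was flipped at most once. $\blacksquare$

## Hysteresis at depth three

Let us run the plan "relax everything below a vertex, then look at the vertex" on the triangle, with root $x_1$, child $x_2$ and grandchild $x_3$, from $000$. With $x_1=0$, the pair $(x_2,x_3)$ relaxes to $(0,0)$: nothing moves. Then $x_1$ flips to $1$. With $x_1=1$: $x_3$ does not move at $x_2=0$ (gain $-5$), then $x_2$ flips (gain $1$), then $x_3$ flips (gain $1$), and $x_2$ stays. Now $x_1$ flips back to $0$ (gain $1$), and at $x_1=0$ the pair stays at $(1,1)$.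

So at $x_1=0$ the relaxed pair was first $(0,0)$, with $f=0$, and later $(1,1)$, with $f=4$. **The relaxed value is not a function of the value of the root.** It depends on the history, and this is the exact point at which the argument for stars breaks: at depth two the relaxed part is a set of non-interacting leaves and reaches a global maximum given $c$, while at depth three it only reaches some local peak given $r$.

The next thing to try is counting configurations. Since $f$ strictly increases, no configuration repeats. If the part below the root could be in only boundedly many relaxed configurations, the root would flip boundedly often. One star may indeed have few relaxed configurations. But a root can have many stars below it. Take $m$ disjoint pairs, each with fitness $-c-\ell+3c\ell$. The values at $00,10,01,11$ are $0,-1,-1,1$, so each pair has the two local peaks $00$ and $11$, and together the pairs have $2^m$ local peaks. Counting all conceivable configurations gives an exponential bound.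

What saves us is that we choose the order of moves.

## Siblings that read the same word

Run the plan strictly and deterministically: *every* subtree below a vertex is relaxed before the vertex is tested, and every time the vertex changes, *every* child subtree is relaxed again. Then all children of a vertex are called equally often, each time with the same data, namely the current values of their common ancestors. They all read **the same input word**.

Each child subtree is then a deterministic automaton: a relaxation maps the current state to a new one, depending only on the letter read. If it has at most $N$ reachable states, then after naming the states $1,\dots,N$ with the start state named $1$, its behavior is given by one of a bounded number of transition tables. Two siblings with the same table are always in states with the same name: they move in lockstep. So the joint configuration of *all* siblings is determined by the state of one automaton per table, and the number of possibilities does not depend on how many siblings there are.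

A small example shows the role of the names. Consider a leaf below $c$ with contribution $u(c,\ell)=c\,\ell$, relaxed by moving only if strictly better. The letter $c=0$ gives a tie, so it acts as the identity; the letter $c=1$ sets $\ell$ to $1$. A leaf starting at $0$ has start state named $1$ and the other state named $2$. Letter $0$ fixes both, letter $1$ sends both to $2$. A leaf starting at $1$ never moves, and its table can be taken to fix everything. With two states and two letters there are at most $2^{2\cdot2}=16$ tables, so even a star with a million leaves passes through at most $2\cdot2^{16}$ configurations (center value and leaf values) at the moments when the center is about to be tested.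

## Proof of Theorem 1

Fix an elimination forest $F$ of height at most $d$ and an initial assignment $x^0$. Roots have depth $1$. For $v\in V$ let $T_v$ consist of $v$ and its descendants, let $\mathrm{Anc}(v)$ be the set of proper ancestors of $v$, and put $A_v=D^{\mathrm{Anc}(v)}$. If $v$ has depth $k$ then $|A_v|=q^{k-1}$. For a root, $A_v$ has one element, the empty assignment.

**Step 1. Localizing the fitness in a subtree.** The aim is a function that measures changes inside $T_v$ and splits along the children of $v$.

If a scope $S$ meets $T_v$ in a vertex $t$, every other element of $S$ is comparable to $t$. It is either a descendant of $t$, hence in $T_v$, or an ancestor of $t$, hence in $T_v\cup\mathrm{Anc}(v)$. So $S\subseteq\mathrm{Anc}(v)\cup T_v$, and we may define, for $a\in A_v$ and $y\in D^{T_v}$,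
$$g_v(a,y)=\sum_{S:\,S\cap T_v\neq\emptyset}w_S\big((a,y)|_S\big).$$
Then $f(x)=g_v(x|_{\mathrm{Anc}(v)},x|_{T_v})$ plus terms that do not depend on $x|_{T_v}$. So changing variables inside $T_v$, with everything outside fixed, changes $f$ by exactly the change of $g_v$.

Let $c_1,\dots,c_m$ be the children of $v$. They all have the same set of proper ancestors, so $A_{c_i}=A_v\times D$; call this common alphabet $A'$. Vertices of $T_{c_i}$ and $T_{c_j}$ with $i\ne j$ are incomparable, so no scope meets both. Write $y=(b;y_1,\dots,y_m)$, where $b\in D$ is the value of $v$ and $y_i\in D^{T_{c_i}}$. A scope meeting $T_v$ either meets exactly one $T_{c_i}$, or meets $T_v$ in $\{v\}$ only. Hence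
$$g_v(a,y)=h_v(a,b)+\sum_{i=1}^mg_{c_i}\big((a,b),y_i\big),\tag{1}$$
where $h_v$ collects the scopes with $S\cap T_v=\{v\}$.

**Step 2. The procedure.** This step defines the moves. $\mathrm{Relax}_v$ with input $a\in A_v$ acts on the current state $y=(b;y_1,\dots,y_m)$ of $T_v$ as follows.

1. *(Pass.)* For $i=1,\dots,m$, apply $\mathrm{Relax}_{c_i}$ with input $(a,b)$ to $y_i$.
2. *(Test.)* If some $b'\in D$ satisfies $g_v(a,(b';y_1,\dots,y_m))>g_v(a,(b;y_1,\dots,y_m))$, set $b$ to the least such $b'$ in a fixed order of $D$ and go to 1. Otherwise stop.

For childless $v$ the pass is empty.

*Every elementary change is a single-variable change that strictly increases $g_v(a,\cdot)$.* For a test this is the rule. In a pass, by induction from the leaves of $F$ upward, a change made by $\mathrm{Relax}_{c_i}$ strictly increases $g_{c_i}((a,b),\cdot)$, while $b$ and the other $y_j$ are fixed, so by (1) it increases $g_v(a,\cdot)$ by the same amount.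

*The procedure terminates.* By induction the inner calls terminate, and since $D^{T_v}$ is finite, $g_v(a,\cdot)$ cannot increase forever.

*The procedure is deterministic.* So the final state is a function of $a$ and the starting state $y$; denote it by $y\cdot a$. For a word $\alpha=a_1\cdots a_t$ over $A_v$ put $y\cdot\alpha=(\cdots(y\cdot a_1)\cdots)\cdot a_t$.

**Step 3. The output is locally maximal.** We need this so that the process ends at a local peak. Claim: at the output, no single-variable change inside $T_v$ increases $g_v(a,\cdot)$.

For the variable $v$ this is the stopping rule. Now take a variable in $T_{c_i}$, and let $b$ be the final value of $v$. By (1), changing this variable changes $g_v(a,\cdot)$ by the change of $g_{c_i}((a,b),\cdot)$. The last test did not change $v$, so the last pass was made with this $b$, and $y_i$ is the output of $\mathrm{Relax}_{c_i}$ with input $(a,b)$. By induction no single change in $T_{c_i}$ improves.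

**Step 4. The ascent.** Starting from $x^0$, call $\mathrm{Relax}_r$ once for each root $r$, with empty input. During these nested calls, the input of each $\mathrm{Relax}_v$ is the current assignment of $\mathrm{Anc}(v)$, and everything outside $T_v$ is fixed while the call runs. By Steps 1 and 2 every elementary change strictly increases $f$. Different trees of $F$ do not interact, so by Step 3 the final assignment is a local peak. This is an ascent. It remains to count changes.

**Step 5. A small set that contains the configurations.** This step uses that siblings read the same word. Let $s_v=x^0|_{T_v}$ and let
$$R_v=\{s_v\cdot\alpha:\alpha\in A_v^*\}$$
be the set of states reachable by whole calls. For $v$ with children $c_1,\dots,c_m$ define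
$$Q_v=\{(b;\,s_{c_1}\cdot\beta,\dots,s_{c_m}\cdot\beta):b\in D,\ \beta\in A'^*\},$$
with the *same* word $\beta$ for all children. For childless $v$ put $Q_v=D$.

**Lemma 3.** Apply $\mathrm{Relax}_v$ repeatedly, starting from $s_v$, with arbitrary inputs. At every moment immediately before or after a pass or a test of $\mathrm{Relax}_v$, the state of $T_v$ lies in $Q_v$. In particular $R_v\subseteq Q_v$.

*Proof.* For childless $v$ there is nothing to prove. Otherwise $s_v\in Q_v$ with $\beta$ the empty word. A pass with input $a$ at $v=b$ applies the letter $(a,b)$ to every child: $s_{c_i}\cdot\beta$ becomes $s_{c_i}\cdot\beta(a,b)$ for all $i$, so it replaces $\beta$ by $\beta(a,b)$. A test changes only $b$. $\blacksquare$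

In the middle of a pass, when some children have read the new letter and others have not, the state may be outside $Q_v$. The lemma does not speak about those moments, and we shall not need them.

**Step 6. The bound $|Q_v|\le N_k$ for $v$ of depth $k$.** This is the counting of automata. We use induction from the leaves of $F$ upward.

If $v$ is childless, $|Q_v|=q\le N_k$. Otherwise $k<d$. Write $N=N_{k+1}$. By Lemma 3 and induction, $|R_{c_i}|\le|Q_{c_i}|\le N$ for every $i$. The set $R_{c_i}$ is closed under the action of $A'$, since $(s_{c_i}\cdot\beta)\cdot a'=s_{c_i}\cdot(\beta a')$, and $|A'|=q^k$.

Choose an injection $\iota_i:R_{c_i}\to\{1,\dots,N\}$ with $\iota_i(s_{c_i})=1$. Let $\theta_i:\{1,\dots,N\}\times A'\to\{1,\dots,N\}$ be the transition table that carries the action on $R_{c_i}$ over to the names, and leaves numbers outside the image of $\iota_i$ fixed. For any table $\theta$ let $1\cdot_\theta\beta$ be the state reached by running $\theta$ on $\beta$ from state $1$. Then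
$$\iota_i(s_{c_i}\cdot\beta)=1\cdot_{\theta_i}\beta\qquad\text{for all }\beta\in A'^*.\tag{2}$$

The right side depends only on $\theta_i$ and $\beta$. There are at most $N^{Nq^k}=\tau_{k+1}$ tables. For a given $\beta$, consider the function $\theta\mapsto1\cdot_\theta\beta$ from the set of tables to $\{1,\dots,N\}$. By (2), this single function determines every $\iota_i(s_{c_i}\cdot\beta)$, and therefore, as $\iota_i$ is injective, the whole tuple $(s_{c_1}\cdot\beta,\dots,s_{c_m}\cdot\beta)$. There are at most $N^{\tau_{k+1}}$ such functions. With $q$ choices for $b$,
$$|Q_v|\le q\,N_{k+1}^{\tau_{k+1}}=N_k,$$
whatever the value of $m$.

**Step 7. Counting changes.** Finally we convert the state bound into a flip bound, using strict increase. In the ascent, $T_v$ is changed only by calls of $\mathrm{Relax}_v$, and the first call starts from $s_v$. So Lemma 3 applies to the whole sequence of calls.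

Let $v$ have depth $k$, and consider one call, with input $a$. The states of $T_v$ just after the successive passes of this call lie in $Q_v$. From one to the next there is a test that changed $v$, which strictly increases $g_v(a,\cdot)$, and then a pass, which never decreases it. So these states are distinct, and by Step 6 there are at most $N_k$ passes in the call. Hence in one call $v$ changes at most $N_k-1$ times, and each child of $v$ is called at most $N_k$ times.

Each root is called once. By induction on depth, a vertex of depth $k$ is called at most $N_1\cdots N_{k-1}$ times in all, and changes value at most
$$N_1\cdots N_{k-1}(N_k-1)\le C_d$$
times. Summing over the $n$ variables, the length is at most $C_d\,n$. $\blacksquare$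

For $q=2$, $d=2$ the constants are $N_2=2$, $\tau_2=2^{4}=16$, $N_1=2\cdot2^{16}=2^{17}$ and $C_2=2^{18}$, while Theorem 2(a) gets by with one flip per variable. For $d=3$ already $N_3=2$, $\tau_3=2^{8}$, $N_2=2^{257}$. The constant $C_d$ is of tower type and is not claimed to be sharp; the argument does not determine the best dependence on $d$. For $d=3$ we can look at the automata directly, and the constant drops to $14$.

## Treedepth three: seven passes at the root suffice

We prove $M_3(n)\le14n$. Components do not interact, so it suffices to treat one tree of height at most $3$, with root $r$, and to show that the procedure of Step 2, run on this tree, makes at most $14$ changes per variable. The children of $r$ are centers $c$ of stars, possibly without leaves. Let $K$ be the number of passes in the single call of $\mathrm{Relax}_r$. The domain is Boolean, so $r$ flips between consecutive passes: each star is called $K$ times, with the value of $r$ alternating, and $r$ flips $K-1$ times. The main claim is $K\le7$.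

**Step 1. Three facts about one star.** Here we describe the star as an automaton. A *letter* is a pair $(r,c)\in\{0,1\}^2$; a leaf is relaxed with such a letter as input.

**(F1)** Relaxing a leaf given $(r,c)$ acts on its value as a constant map (if one value is strictly better) or as the identity (in case of a tie). So after a word of letters, a leaf has the value prescribed by the last letter of the word that acts on it as a constant, or its initial value if there is no such letter. Which letter this is depends only on the *order of the last occurrences* of the letters in the word. Therefore the leaf values after a word depend only on the initial leaf values and on the order of last occurrences. In particular, for letters $\lambda,\mu$ and any word $u$, the words $u\lambda\mu\lambda\mu$ and $u\lambda\mu$ act identically on the leaves.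

For example, let $\lambda$ set a leaf to $0$, $\mu$ set it to $1$, and $\nu$ be a tie. Then $\lambda\mu\nu$ leads to $1$ and $\mu\lambda\nu$ leads to $0$, while $\lambda\mu\lambda\mu\nu$ leads to $1$, like $\lambda\mu\nu$.

**(F2)** After the leaves are relaxed given $(r,c)$, each leaf has a best value, so the star has value
$$\varphi(r,c)=\max_\ell g_c(r,(c;\ell)).$$
If $c$ then flips, the value strictly increases, so $\varphi(r,1-c)>\varphi(r,c)$. Hence for each value of $r$ the center can flip in at most one direction, and it flips at most once per call. So a call appends the letter $(r,c)$ to the word read by the leaves and, if $c$ then flips, also the letter $(r,1-c)$.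

**(F3)** Whether $c$ flips in a call is determined by the letter $(r,c)$ at the start of the call and the leaf values after it is read. Call this pair the *test state* of the call.

**Step 2. Eventual period two.** We show that a star, called again and again with $r$ alternating, soon repeats itself. Let $\sigma_t$ be the state (center and leaves) of the star after its $t$-th call, in the hypothetical process in which it is called forever with $r$ alternating. The real process agrees with this one for the first $K$ calls. The claim is
$$\sigma_{t+2}=\sigma_t\qquad\text{for all }t\ge6.\tag{3}$$

**(α) The first flip of $c$ occurs at a call $p\in\{1,2,3\}$, or never.** As long as $c$ has not flipped, the letters read are $\lambda,\mu,\lambda,\mu,\dots$, one per call. For $t\ge2$ the word read at the test of call $t+2$ arises from that of call $t$ by doubling its last two letters, so by (F1) the leaf values agree, and so do the current letters: the test states of calls $t$ and $t+2$ are equal. If the first flip were at a call $p\ge4$, the test state at call $p-2\ge2$ would be the same, so by (F3) there would already be a flip at call $p-2$, a contradiction.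

**(β) If no flip ever occurs,** then $\sigma_{t+2}=\sigma_t$ for $t\ge2$: the leaf values agree as in (α), and $c$ is constant.

**(γ) If there is a last flip, at call $s$,** then $\sigma_{t+2}=\sigma_t$ for $t\ge s+1$. Say call $s$ ends with the letter $\lambda'$. From then on $c$ is constant, and the next calls append $\mu',\lambda',\mu',\dots$ with $\mu'$ differing from $\lambda'$ in the value of $r$. After call $t\ge s+1$ the word ends with $\lambda'\mu'$ or $\mu'\lambda'$, and after call $t+2$ this ending has been doubled. Apply (F1).

Now let the first flip occur at call $p\le3$. Renaming values of $r$ and $c$ (for this star only), assume that it occurs at $r=0$ with $c:0\to1$. Write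
$$W=(0,0),\quad X=(0,1),\quad Y=(1,1),\quad Z=(1,0).$$
Call $p$ appends $WX$; let $u$ be the word before. By (F2), at $r=0$ the center can only flip $0\to1$.

If at $r=1$ the flip $1\to0$ is impossible, then from $c=1$ there is no further flip, and (γ) with $s=p$ gives $\sigma_{t+2}=\sigma_t$ for $t\ge p+1$. So assume that at $r=1$ the flip $1\to0$ is possible. Then by (F2) at $r=1$ only $1\to0$ is possible. Follow the calls.

*Call $p+1$: $r=1$, $c=1$, letter $Y$, word $uWXY$ at the test.* Suppose there is no flip. In the next call the letter is $X$, and at $r=0$, $c=1$ no flip is possible. The call after that reads $Y$, and so on: as long as nothing flips, the later tests at $r=1$ have words $uWXY(XY)^j$, which by (F1) act as $uWXY$. So their test states equal that of call $p+1$, and $c$ never flips again. By (γ) with $s=p$, $\sigma_{t+2}=\sigma_t$ for $t\ge p+1$. Otherwise $c$ flips to $0$, and the call appends $YZ$ in all.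

*Call $p+2$: $r=0$, $c=0$, letter $W$, word $uWXYZW$ at the test.* Suppose there is no flip. At $r=1$, $c=0$ (letter $Z$) no flip is possible, and later tests at $r=0$ have words $uWXYZW(ZW)^j$, acting as $uWXYZW$. So there are no more flips, and (γ) with $s=p+1$ gives $\sigma_{t+2}=\sigma_t$ for $t\ge p+2$. Otherwise $c$ flips to $1$, and the call appends $WX$ in all.

*Call $p+3$: $r=1$, $c=1$, letter $Y$, word $uWXYZWXY$ at the test.* Suppose there is no flip. As in call $p+1$, at $r=0$, $c=1$ no flip is possible, and later tests at $r=1$ have words $uWXYZWXY(XY)^j$, acting as $uWXYZWXY$. So there are no more flips, and (γ) with $s=p+2$ gives $\sigma_{t+2}=\sigma_t$ for $t\ge p+3$. Otherwise $c$ flips to $0$, the call appends $YZ$, and the word after the call is $uWXYZWXYZ$. In this word and in $uWXYZ$, the word after call $p+1$, the last occurrences of all four letters come in the order $W,X,Y,Z$. By (F1) the leaf values agree, and $c=0$ both times, so $\sigma_{p+3}=\sigma_{p+1}$. The process is deterministic and the value of $r$ has period $2$, so $\sigma_{t+2}=\sigma_t$ for all $t\ge p+1$.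

In all cases with a flip the equality holds for $t\ge p+3$, hence for $t\ge6$ since $p\le3$. Without a flip it holds for $t\ge2$. This proves (3).

**Step 3. At most seven passes.** We now use strict increase at the root. Suppose $K\ge8$. After the 6th and after the 8th pass at the root, the value of $r$ is the same, and by (3) every star is in the same state. So the tree is in the same configuration at both moments, although $r$ flipped in between and each flip strictly increased $f$. This is a contradiction, so $K\le7$. The bound in (3) is the same for all stars, so their number plays no role.

**Step 4. The count.** It remains to add up. The root flips at most $6$ times. Each center is called at most $7$ times and flips at most once per call, by (F2). Each leaf is relaxed at most twice per call of its center (once, and once more if the center flips), so at most $14$ times, and it flips at most once each time. Every variable flips at most $14$ times, and the ascent has length at most $14n$. This completes the proof of Theorem 2. $\blacksquare$
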